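\title{Splitting large covers: additivity is independent of ZFC}

\begin{abstract}
A set of reals satisfies $\mathsf{Split}(\Lambda,\Lambda)$ if every open cover in which each point is covered infinitely often can be partitioned into two covers of the same kind. We show that, if ZFC is consistent, it does not decide whether this property is preserved by finite unions. If $\mathfrak p=\mathfrak c$, and in particular under the Continuum Hypothesis, there are two sets with the property whose union lacks it, and both sets can be taken to be Menger. If $\mathfrak u<\mathfrak g$, the property is preserved even by countable unions. In ZFC, the property is preserved by taking the union with a Hurewicz set.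
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, a \emph{set of reals} is an infinite topological space that is homeomorphic to a set of real numbers. Let $X$ be a set of reals. A family $\mathcal U$ of subsets of $X$ is a \emph{large cover} of $X$ if no member of $\mathcal U$ contains $X$ and each point of $X$ belongs to infinitely many members of $\mathcal U$. The collection of open large covers of $X$ is denoted by $\Lambda$. For collections $\mathfrak U,\mathfrak V$ of covers of $X$, the property $\mathsf{Split}(\mathfrak U,\mathfrak V)$ asserts that every $\mathcal U\in\mathfrak U$ can be split into two disjoint subcovers, each of which contains an element of $\mathfrak V$. Thus $X$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$ if every open large cover of $X$ can be partitioned into two parts, each of which contains an open large cover of $X$.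

At any single point a large cover is infinitely redundant: the members that contain the point can be dealt out alternately into two piles. The property $\mathsf{Split}(\Lambda,\Lambda)$ asks for one deal that works at all points simultaneously. We shall see that this can be done for $\sigma$-compact sets, and that it cannot be done for the space of all infinite subsets of $\mathbb N$. A property of sets of reals is \emph{additive} if $X\cup Y$ has it whenever $X$ and $Y$ have it, where $X$ and $Y$ are sets of reals that are subspaces of a common set of reals $X\cup Y$. The following question comes from Tsaban's paper \cite{Tsaban}.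

\begin{quote}
Is $\mathsf{Split}(\Lambda,\Lambda)$ additive?
\end{quote}

The answer depends on the axioms of set theory. The two theorems below involve the cardinality $\mathfrak c$ of the continuum and the cardinals $\mathfrak p$, $\mathfrak u$, $\mathfrak g$, whose definitions are recalled where they are used (Sections~\ref{sec:limit} and~\ref{sec:cardinals}). The power set $P(\mathbb N)$ carries the topology of the Cantor space.

\begin{theorem}\label{thm:A}
Assume $\mathfrak p=\mathfrak c$; this holds, in particular, under the Continuum Hypothesis or Martin's Axiom. There are sets of reals $X,Y\subseteq P(\mathbb N)$, both satisfying $\mathsf{Split}(\Lambda,\Lambda)$, such that $X\cup Y$ does not. Indeed, some countable clopen large cover of $X\cup Y$ contains no two disjoint subfamilies that both cover $X\cup Y$.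
\end{theorem}

\begin{theorem}\label{thm:B}
Assume $\mathfrak u<\mathfrak g$. If $X=\bigcup_{n\in\mathbb N}X_n$ is a set of reals and each $X_n$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$, then so does $X$.
\end{theorem}

Finite unions are the case of Theorem~\ref{thm:B} in which the sequence $(X_n)$ has repetitions.

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then the statement ``\,$\mathsf{Split}(\Lambda,\Lambda)$ is additive'' is independent of ZFC.
\end{corollary}

\begin{proof}
By G\"odel's theorem the Continuum Hypothesis is consistent relative to ZFC, and under it additivity fails by Theorem~\ref{thm:A}. In the Miller model $\mathfrak u=\aleph_1<\mathfrak g=\aleph_2$; see \cite[\S 11.9]{Blass} and also \cite{BL}. There additivity holds by Theorem~\ref{thm:B}.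
\end{proof}

Section~\ref{sec:traces} translates the property into a statement about infinite subsets of $\mathbb N$. Section~\ref{sec:compact} treats unions with compact and with Hurewicz sets, where ZFC suffices, and gives a small example from which both main proofs start. Section~\ref{sec:A} proves Theorem~\ref{thm:A} and its strengthening to Menger sets, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}; these two sections are independent of each other.

\medskip\noindent\textbf{Notation.}
Let $\mathbb N=\{0,1,2,\dots\}$; intervals such as $[n,m)$ are intervals of $\mathbb N$ unless points of $\mathbb R$ are under discussion. The family of infinite subsets of $\mathbb N$ is $[\mathbb N]^\infty$. We write $A\subseteq^*B$, and call $A$ an \emph{almost subset} of $B$ and $B$ an \emph{almost superset} of $A$, if $A\setminus B$ is finite. \emph{Almost all} means all but finitely many. A set $B\subseteq\mathbb N$ \emph{splits} $a\in[\mathbb N]^\infty$ if $a\cap B$ and $a\setminus B$ are both infinite.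

We identify $P(\mathbb N)$ with $\{0,1\}^{\mathbb N}$ by characteristic functions. This space is compact and homeomorphic to the middle-thirds Cantor set, so its infinite subspaces are sets of reals. The sets $\{x:x\cap[0,n)=s\}$ form a countable base of clopen sets. A clopen set is compact, hence a finite union of basic sets, so there are countably many clopen sets; there are $\mathfrak c$ open sets and $\mathfrak c^{\aleph_0}=\mathfrak c$ sequences of open sets. The clopen sets
\[
U_k=\{x\subseteq\mathbb N:k\in x\}\qquad(k\in\mathbb N)
\]
appear in all our examples.

\section{From covers to infinite sets of integers}\label{sec:traces}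

A \emph{large sequence} in a space $X$ is a sequence $(V_k)_{k\in\mathbb N}$ of open subsets of $X$ such that for each $x\in X$ the \emph{trace}
\[
h(x)=\{k\in\mathbb N:x\in V_k\}
\]
is infinite. Repetitions are allowed, and so are $V_k=X$ and $V_k=\emptyset$. This freedom is what makes sequences more convenient than covers: a large sequence stays large when it is restricted to a subspace, whereas a large cover may not, since distinct members can become equal, or become the whole subspace.

\begin{lemma}\label{lem:traces}
A set of reals $X$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$ if and only if, for each large sequence in $X$, some $b\subseteq\mathbb N$ splits all the traces $h(x)$, $x\in X$.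
\end{lemma}

\begin{proof}
($\Leftarrow$) Let $\mathcal U$ be an open large cover of $X$. The difficulty is that $\mathcal U$ may be uncountable. Since $X$ has a countable base, every family of open subsets of $X$ has a countable subfamily with the same union. One such subfamily of $\mathcal U$ covers $X$ but need not be large, so we extract countably many. Recursively, let $\mathcal U_n=\mathcal U\setminus\bigcup_{m<n}\mathcal V_m$ and choose a countable $\mathcal V_n\subseteq\mathcal U_n$ with $\bigcup\mathcal V_n=\bigcup\mathcal U_n$. Let $\mathcal V=\bigcup_n\mathcal V_n$ and fix $x\in X$. If $x\in\bigcup\mathcal V_n$ for all $n$, then $x$ lies in infinitely many members of $\mathcal V$, because the families $\mathcal V_n$ are pairwise disjoint. Otherwise $x\notin\bigcup\mathcal U_n$ for some $n$, and then all of the infinitely many members of $\mathcal U$ that contain $x$ belong to $\bigcup_{m<n}\mathcal V_m\subseteq\mathcal V$. So $\mathcal V$ is a countably infinite large cover. Enumerate it without repetitions as $(V_k)$ and let $b$ split all traces. Then $\{V_k:k\in b\}$ and $\{V_k:k\notin b\}$ are disjoint large covers contained in $\mathcal U$, and the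 remaining members of $\mathcal U$ may be added to either of them.

($\Rightarrow$) Let $(V_k)$ be a large sequence in $X\subseteq\mathbb R$. Now the difficulty is that the $V_k$ may repeat or equal $X$; we modify them so that this does not happen while each trace changes only by a finite set. Being infinite, $X$ contains a strictly monotone sequence $(a_k)$. Cutting at the midpoints of consecutive terms gives pairwise disjoint open sets $O_k\subseteq X$ with $a_k\in O_k$. Let
\[
W_k=\bigcup_{m>k}O_m,\qquad V_k'=(V_k\setminus\{a_k\})\cup W_k .
\]
The sets $V'_k$ are open. Since $a_k\notin W_k$, we have $a_k\notin V'_k$, so $V'_k\neq X$. For $k<l$ we have $a_l\in O_l\subseteq W_k\subseteq V_k'$ and $a_l\notin V_l'$, so the $V'_k$ are distinct. A point $x$ lies in at most one $O_m$, hence in finitely many $W_k$, and $x=a_k$ for at most one $k$; therefore $h'(x)=\{k:x\in V'_k\}$ differs from $h(x)$ by a finite set. Thus $\{V'_k:k\in\mathbb N\}$ is an open large cover enumerated without repetitions. Partition it into $\mathcal V$ and $\mathcal W$, each containing a large cover, and let $b=\{k:V'_k\in\mathcal V\}$. Each $x$ lies in infinitely many members of $\mathcal V$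 and of $\mathcal W$, so $b$ splits $h'(x)$, and hence $h(x)$.
\end{proof}

\begin{example}\label{ex:all}
The space $[\mathbb N]^\infty$ does not satisfy $\mathsf{Split}(\Lambda,\Lambda)$. For the large sequence $(U_k\cap[\mathbb N]^\infty)$ the trace of $x$ is $x$ itself. Given $b$, one of $b$ and $\mathbb N\setminus b$ is infinite, and $b$ splits neither.
\end{example}

The hypothesis $\mathsf{Split}(\Lambda,\Lambda)$ applies to all large sequences, and we shall often apply it not to the given one but to a coarser one. A map $\varphi\colon\mathbb N\to\mathbb N$ is \emph{finite-to-one} if all its fibers $\varphi^{-1}(i)$ are finite.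

\begin{lemma}[Regrouping]\label{lem:regroup}
Let $(V_k)$ be a large sequence in $X$ with traces $h(x)$, and let $\varphi$ be finite-to-one. Then the sets $\bigcup\{V_k:\varphi(k)=i\}$, $i\in\mathbb N$, form a large sequence in $X$ with traces $\varphi[h(x)]$. If $b$ splits $\varphi[h(x)]$, then $\varphi^{-1}[b]$ splits $h(x)$.
\end{lemma}

\begin{proof}
A point $x$ is in the $i$-th set if and only if $i=\varphi(k)$ for some $k\in h(x)$, and the image of an infinite set under a finite-to-one map is infinite. The sets $h(x)\cap\varphi^{-1}[b]$ and $h(x)\setminus\varphi^{-1}[b]$ are mapped onto $\varphi[h(x)]\cap b$ and $\varphi[h(x)]\setminus b$, so they are infinite if these are.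
\end{proof}

\section{Compact sets, Hurewicz sets, and an obstruction}\label{sec:compact}

Let $(V_k)$ be a large sequence in a compact space $K$. For each $n$ the sets $V_k$ with $k\ge n$ cover $K$, so finitely many of them do: there is $m>n$ such that every trace meets $[n,m)$. Iterating, we get $0=n_0<n_1<\cdots$ such that every trace meets every interval $[n_i,n_{i+1})$, and the union of the intervals with even $i$ splits all traces. In the language of Lemma~\ref{lem:regroup}, after regrouping along the intervals all traces become $\mathbb N$.

It would be enough that the regrouped traces be cofinite, and the Hurewicz property gives this. A space $Y$ is \emph{Hurewicz} if for every sequence $(\mathcal U_n)$ of open covers of $Y$ there are finite $\mathcal F_n\subseteq\mathcal U_n$ such that each $y\in Y$ is in $\bigcup\mathcal F_n$ for almost all $n$. A $\sigma$-compact space is Hurewicz: write it as an increasing union of compact sets $K_n$ and let $\mathcal F_n$ cover $K_n$.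

\begin{lemma}\label{lem:hurewicz}
Let $(V_k)$ be a large sequence in a Hurewicz space $Y$. There is a finite-to-one $\varphi$ such that $\varphi[h(y)]$ is cofinite for all $y\in Y$.
\end{lemma}

\begin{proof}
Apply the Hurewicz property to the covers $\mathcal U_n=\{V_k:k\ge n\}$, and choose $m_n>n$ with $\mathcal F_n\subseteq\{V_k:n\le k<m_n\}$. Each trace $h(y)$ meets $[n,m_n)$ for almost all $n$. Let $n_0=0$ and $n_{i+1}=m_{n_i}$, and let $\varphi(k)=i$ for $k\in[n_i,n_{i+1})$.
\end{proof}

The set of even numbers splits every cofinite set, so by Lemmas \ref{lem:traces}--\ref{lem:hurewicz} every Hurewicz set of reals satisfies $\mathsf{Split}(\Lambda,\Lambda)$. More is true: every infinite and coinfinite set splits every cofinite set, and this leaves room to serve a second space.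

\begin{proposition}[ZFC]\label{prop:D}
If $X$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$, $Y$ is Hurewicz, and $X\cup Y$ is a set of reals, then $X\cup Y$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$.
\end{proposition}

\begin{proof}
Let $(V_k)$ be a large sequence in $X\cup Y$. Take $\varphi$ from Lemma~\ref{lem:hurewicz} for the sequence $(V_k\cap Y)$. Regroup $(V_k\cap X)$ by $\varphi$; by Lemma~\ref{lem:traces}, some $b$ splits $\varphi[h(x)]$ for all $x\in X$. As $X\ne\emptyset$, both $b$ and $\mathbb N\setminus b$ are infinite, so $b$ also splits the cofinite sets $\varphi[h(y)]$, $y\in Y$. By Lemma~\ref{lem:regroup}, $\varphi^{-1}[b]$ splits all traces, and Lemma~\ref{lem:traces} applies to $X\cup Y$.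
\end{proof}

Proposition~\ref{prop:D} suggests a positive answer to the question. But its proof needs one of the two spaces to accept, after regrouping, any infinite and coinfinite set. In general each space provides only some splitting set, and the next example shows that two such sets cannot always be merged.

\begin{example}\label{ex:pairs}
Let $P_i=\{2i,2i+1\}$, and let
\begin{align*}
X_1&=\{x\subseteq\mathbb N:P_i\subseteq x\text{ for infinitely many }i\},\\
Y_1&=\{x\subseteq\mathbb N:x\text{ meets both }P_{2i}\text{ and }P_{2i+1}\text{ for infinitely many }i\}.
\end{align*}
Consider the large sequence $(U_k)$ restricted to $X_1\cup Y_1$, so that $h(x)=x$. The set of even numbers splits every member of $X_1$, and $\bigcup_iP_{2i}$ splits every member of $Y_1$. Now let $A\subseteq\mathbb N$ be arbitrary. If $A\notin X_1$, then $\mathbb N\setminus A$ meets almost all pairs $P_i$, and so $\mathbb N\setminus A\in Y_1$. Thus $A$ or $\mathbb N\setminus A$ is a point of $X_1\cup Y_1$, and $A$ does not split this point. No set splits all members of $X_1\cup Y_1$.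

This is not yet a counterexample to additivity, because only one large sequence was split. Regroup by $\varphi(k)=\lfloor k/4\rfloor$. For each infinite $a$ the set $\varphi^{-1}[a]$ belongs to $X_1\cap Y_1$ and has regrouped trace $a$, so, as in Example~\ref{ex:all}, neither $X_1$ nor $Y_1$ satisfies $\mathsf{Split}(\Lambda,\Lambda)$.
\end{example}

The example points in both directions. One can try to repeat the construction until all $\mathfrak c$ large sequences are dealt with, keeping the alternative ``$A\in X$ or $\mathbb N\setminus A\in Y$''; this is the proof of Theorem~\ref{thm:A}. Or one can try to show that whenever a union fails the property, a suitable regrouping makes the failure visible in one of the pieces; this is the proof of Theorem~\ref{thm:B}.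

\section{Nonadditivity when $\mathfrak p=\mathfrak c$}\label{sec:A}

\subsection{Duality}

For $L\subseteq P(\mathbb N)$ define the \emph{dual}
\[
L^\perp=\{x\subseteq\mathbb N:\mathbb N\setminus x\notin L\}.
\]
It is the complement of the image of $L$ under the homeomorphism $x\mapsto\mathbb N\setminus x$, which is its own inverse. Hence $L^{\perp\perp}=L$, the dual of a clopen set is clopen, $L\subseteq M$ implies $M^\perp\subseteq L^\perp$, and
\begin{equation}\label{eq:demorgan}
\Bigl(\bigcap_jL_j\Bigr)^{\perp}=\bigcup_jL_j^\perp,\qquad\Bigl(\bigcup_jL_j\Bigr)^{\perp}=\bigcap_jL_j^\perp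
\end{equation}
for arbitrary families. Also $U_k^\perp=U_k$, since $k\notin\mathbb N\setminus x$ means $k\in x$. The inclusion $X^\perp\subseteq Y$ says exactly that for every $A\subseteq\mathbb N$, either $A\in X$ or $\mathbb N\setminus A\in Y$. This is what destroys splitting in the union.

\begin{lemma}\label{lem:target}
Let $X,Y\subseteq[\mathbb N]^\infty$ contain all cofinite sets, and assume $X^\perp\subseteq Y$. Then $\mathcal U=\{U_k\cap(X\cup Y):k\in\mathbb N\}$ is a clopen large cover of $X\cup Y$ that contains no two disjoint subfamilies both covering $X\cup Y$.
\end{lemma}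

\begin{proof}
Write $U'_k=U_k\cap(X\cup Y)$. The point $\mathbb N\setminus\{k\}$ lies in $U'_m$ for $m\ne k$ and not in $U'_k$, so the sets $U'_k$ are distinct and none of them contains $X\cup Y$. A point $x$ lies in $U'_k$ for all $k$ in the infinite set $x$. So $\mathcal U$ is a large cover. Let $\mathcal V,\mathcal W\subseteq\mathcal U$ be disjoint and let $A=\{k:U'_k\in\mathcal V\}$. If $A\in X$, then the point $A$ lies only in the sets $U'_k$ with $k\in A$, which belong to $\mathcal V$, so $\mathcal W$ does not cover it. Otherwise $\mathbb N\setminus A\in Y$, and this point lies in no $U'_k$ with $k\in A$, so $\mathcal V$ does not cover it.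
\end{proof}

It remains to find such $X$ and $Y$ that satisfy $\mathsf{Split}(\Lambda,\Lambda)$. We start with $[\mathbb N]^\infty$ as an upper bound for both and shrink. The two sides interact: whenever a point $A$ is removed from $X$, the point $\mathbb N\setminus A$ is promised to $Y$ and can never be removed from it. So at each stage $Y$ has a lower bound as well as an upper bound, and we must still be able to split any large sequence that covers the lower bound. Section~\ref{sec:compact} suggests keeping the lower bound $\sigma$-compact. To treat $X$ and $Y$ symmetrically we also keep a $\sigma$-compact lower bound for $X$, whose dual is the upper bound for $Y$. A single sequence of clopen sets records all four bounds.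

\subsection{Conditions and their order}

A \emph{condition} is a sequence $p=(L_j)_{j\in\mathbb N}$ of clopen subsets of $P(\mathbb N)$, and its dual is the condition $p^\perp=(L_j^\perp)_{j\in\mathbb N}$. For any sequence $p=(L_j)$ of sets let
\[
\liminf p=\bigcup_m\bigcap_{j\ge m}L_j,\qquad\limsup p=\bigcap_m\bigcup_{j\ge m}L_j ,
\]
the sets of points that lie in almost all $L_j$ and in infinitely many $L_j$, respectively. The condition $p$ will promise $\liminf p\subseteq X\subseteq\limsup p$ and $\liminf p^\perp\subseteq Y\subseteq\limsup p^\perp$. By \eqref{eq:demorgan},
\begin{equation}\label{eq:dual}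
(\limsup p)^\perp=\liminf p^\perp ,
\end{equation}
so the complements of the points excluded from $X$ are exactly the points promised to $Y$.

A stronger condition should have larger lower bounds and smaller upper bounds. These inclusions alone are hard to use at a limit stage, where a new condition has to be built one member at a time. We therefore define the order by a requirement on single members that implies the inclusions.

\begin{definition}\label{def:order}
Let $p=(L_j)$ be a condition and $m\in\mathbb N$. A clopen set $M$ is \emph{bracketed by $p$ above $m$} if there is a finite nonempty $d\subseteq[m,\infty)$ with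
\begin{equation}\label{eq:bracket}
\bigcap_{j\in d}L_j\subseteq M\subseteq\bigcup_{j\in d}L_j .
\end{equation}
For a condition $q=(M_i)$, write $q\le p$ if for each $m$, for almost all $i$, the set $M_i$ is bracketed by $p$ above $m$.
\end{definition}

A set bracketed above $m$ is also bracketed above every $m'\le m$.

\begin{lemma}\label{lem:order}
The relation $\le$ is reflexive and transitive. If $q\le p$, then $q^\perp\le p^\perp$ and
\begin{equation}\label{eq:chain}
\liminf p\subseteq\liminf q\subseteq\limsup q\subseteq\limsup p .
\end{equation}
\end{lemma}

\begin{proof}
Let $p=(L_j)$, $q=(M_i)$, $r=(N_l)$. For reflexivity, $L_i$ is bracketed by $p$ above $m$ through $d=\{i\}$ when $i\ge m$.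

Let $r\le q\le p$ and fix $m$. Choose $i_0$ such that each $M_i$ with $i\ge i_0$ is bracketed by $p$ through some $d_i\subseteq[m,\infty)$. For almost all $l$, the set $N_l$ is bracketed by $q$ through some $e\subseteq[i_0,\infty)$. Then $d=\bigcup_{i\in e}d_i$ is a finite nonempty subset of $[m,\infty)$, and
\[
\bigcap_{j\in d}L_j=\bigcap_{i\in e}\bigcap_{j\in d_i}L_j\subseteq\bigcap_{i\in e}M_i\subseteq N_l\subseteq\bigcup_{i\in e}M_i\subseteq\bigcup_{i\in e}\bigcup_{j\in d_i}L_j=\bigcup_{j\in d}L_j .
\]

Taking duals in \eqref{eq:bracket} reverses the inclusions and, by \eqref{eq:demorgan}, exchanges the intersection with the union; the result is \eqref{eq:bracket} for $M^\perp$ and the $L_j^\perp$, with the same $d$. So $q\le p$ implies $q^\perp\le p^\perp$.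

Let $q\le p$. If $x\in\liminf p$, say $x\in L_j$ for all $j\ge m$, then $x$ belongs to every set bracketed by $p$ above $m$, by the left inclusion in \eqref{eq:bracket}; hence $x\in M_i$ for almost all $i$. If $x\in\limsup q$, then for each $m$ there is $i$ such that $x\in M_i$ and $M_i$ is bracketed by $p$ above $m$; by the right inclusion, $x\in L_j$ for some $j\ge m$. The middle inclusion in \eqref{eq:chain} holds for any sequence of sets.
\end{proof}

\subsection{The successor step}

For a condition $p=(L_j)$ and a sequence $\bar n$ of integers $0=n_0<n_1<\cdots$, let
\[
p\wedge\bar n=\Bigl(\ \bigcap_{n_i\le j<n_{i+1}}L_j\Bigr)_{i\in\mathbb N}.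
\]
Its $i$-th member is bracketed by $p$ through $d=[n_i,n_{i+1})$, and $n_i\to\infty$, so $p\wedge\bar n\le p$. This operation shrinks the upper bound for $X$. The operation $p\mapsto(p^\perp\wedge\bar n)^\perp$ shrinks the upper bound for $Y$; it also produces a condition below $p$, by Lemma~\ref{lem:order}, and by \eqref{eq:demorgan} it replaces the $L_j$ by their unions over the intervals.

Example~\ref{ex:pairs} consists of one step of each kind, with $\bar n=(0,2,4,\dots)$. Start with $p_0=(U_k)$, which is self-dual. The $i$-th member of $p_1=p_0\wedge\bar n$ is $\{x:P_i\subseteq x\}$, so $\limsup p_1=X_1$. The $i$-th member of $p_1^\perp$ is $U_{2i}\cup U_{2i+1}$, the set of $x$ that meet $P_i$. The new lower bound $\liminf p_1^\perp$ for $Y$ contains the set of even numbers, which therefore cannot be used to split $Y$. The $i$-th member of $p_1^\perp\wedge\bar n$ consists of the $x$ that meet both $P_{2i}$ and $P_{2i+1}$, and its upper limit is $Y_1$. Finally, the $i$-th member of $p_2=(p_1^\perp\wedge\bar n)^\perp$ consists of the $x$ that contain $P_{2i}$ or $P_{2i+1}$, so $\limsup p_2$ is still $X_1$.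

For a general sequence of open sets, compactness finds $\bar n$.

\begin{lemma}\label{lem:compact}
Let $p=(L_j)$ be a condition, $n\in\mathbb N$, and $(G_m)_{m>n}$ an increasing sequence of open subsets of $P(\mathbb N)$ that covers $\liminf p$. Then $\bigcap_{n\le j<m}L_j\subseteq G_m$ for some $m>n$.
\end{lemma}

\begin{proof}
The closed sets $\bigl(\bigcap_{n\le j<m}L_j\bigr)\setminus G_m$, $m>n$, decrease with $m$. A point in all of them would lie in $L_j$ for all $j\ge n$, hence in $\liminf p$, but in no $G_m$. So their intersection is empty, and by compactness one of them is empty.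
\end{proof}

The proof uses that the $L_j$ are closed. Since the lemma will also be applied to $p^\perp$, and $L^\perp$ is closed exactly when $L$ is open, conditions must consist of clopen sets.

For a sequence $\bar O=(O_k)$ of open subsets of $P(\mathbb N)$ let $h_{\bar O}(x)=\{k:x\in O_k\}$. This set is infinite exactly when $x\in\limsup\bar O$.

\begin{lemma}\label{lem:step}
Let $p$ be a condition and $\bar O$ a sequence of open sets with $\liminf p\subseteq\limsup\bar O$. There are $\bar n$ and $B\subseteq\mathbb N$ such that $h_{\bar O}(x)\cap B$ and $h_{\bar O}(x)\setminus B$ are infinite for every $x\in\limsup(p\wedge\bar n)$.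
\end{lemma}

\begin{proof}
Fix $n$. The sets $G_m=\bigcup_{n\le k<m}O_k$ increase and cover $\limsup\bar O$, so Lemma~\ref{lem:compact} gives $F(n)>n$ such that
\begin{equation}\label{eq:F}
x\in L_j\text{ for all }j\in[n,F(n))\quad\Longrightarrow\quad h_{\bar O}(x)\cap[n,F(n))\ne\emptyset .
\end{equation}
In the compact case we took alternate intervals. That does not work here: a point of the upper limit is controlled only on infinitely many intervals, which might all have even index. So each interval of $\bar n$ must serve both $B$ and its complement. Let
\[
n_0=0,\qquad n_{i+1}=F(F(n_i)),\qquad B=\bigcup_i[n_i,F(n_i)).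
\]
If $x\in\limsup(p\wedge\bar n)$, then for infinitely many $i$ we have $x\in L_j$ for all $j\in[n_i,n_{i+1})$. For such $i$, apply \eqref{eq:F} with $n=n_i$ and with $n=F(n_i)$: the set $h_{\bar O}(x)$ meets $[n_i,F(n_i))\subseteq B$ and meets $[F(n_i),n_{i+1})\subseteq\mathbb N\setminus B$.
\end{proof}

\subsection{The limit step}\label{sec:limit}

Recall that $\mathfrak p$ is the least cardinality of a family $\mathcal A\subseteq[\mathbb N]^\infty$ such that all finite subfamilies of $\mathcal A$ have infinite intersection but no infinite set is an almost subset of every member of $\mathcal A$. It is standard that $\aleph_1\le\mathfrak p\le\mathfrak c$, so that the Continuum Hypothesis implies $\mathfrak p=\mathfrak c$, and that Martin's Axiom implies $\mathfrak p=\mathfrak c$.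

We use $\mathfrak p$ only through Bell's theorem. Let $\mathbb P$ be a partially ordered set. A set $D\subseteq\mathbb P$ is \emph{dense} if every element of $\mathbb P$ has an element of $D$ below it. A \emph{filter} is an upward closed set $G\subseteq\mathbb P$ in which any two elements have a common lower bound in $G$. The order $\mathbb P$ is \emph{$\sigma$-centered} if it is a countable union of sets in each of which any finitely many elements have a common lower bound in $\mathbb P$. Bell's theorem \cite{Bell} states that if $\mathbb P$ is $\sigma$-centered and $\mathcal D$ is a family of fewer than $\mathfrak p$ dense sets, then some filter meets all members of $\mathcal D$.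

\begin{lemma}\label{lem:limit}
Let $\lambda$ be a limit ordinal with $|\lambda|<\mathfrak p$, and let $(p_\alpha)_{\alpha<\lambda}$ be conditions with $p_\beta\le p_\alpha$ for $\alpha<\beta<\lambda$. There is a condition $q$ with $q\le p_\alpha$ for all $\alpha<\lambda$.
\end{lemma}

\begin{proof}
The basic fact is the following.
\begin{itemize}
\item[$(*)$] For each finite $F\subseteq\lambda$ and each $i$, some clopen set is bracketed by $p_\alpha$ above $i$ for all $\alpha\in F$.
\end{itemize}
For $F=\emptyset$ there is nothing to prove. Otherwise let $\gamma=\max F$; then $p_\gamma\le p_\alpha$ for all $\alpha\in F$, so the $j$-th member of $p_\gamma$ is as required for almost all $j$.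

If $\lambda$ is countable, which is the only case that arises under the Continuum Hypothesis, we diagonalize. Let $\lambda=\{\alpha_0,\alpha_1,\dots\}$ and let $M_i$ be given by $(*)$ for $\{\alpha_0,\dots,\alpha_i\}$ and $i$. Given $k$ and $m$, each $M_i$ with $i\ge\max(k,m)$ is bracketed by $p_{\alpha_k}$ above $m$. So $q=(M_i)$ works.

In general, Bell's theorem replaces the enumeration. Let $\mathbb P$ consist of the pairs $(s,F)$ where $s=(s_0,\dots,s_{|s|-1})$ is a finite sequence of clopen sets and $F\subseteq\lambda$ is finite. Put $(s',F')\preceq(s,F)$ if $s$ is an initial segment of $s'$, $F\subseteq F'$, and for $|s|\le i<|s'|$ the set $s'_i$ is bracketed by $p_\alpha$ above $i$ for all $\alpha\in F$. This is a partial order; for transitivity, if $(s'',F'')\preceq(s',F')\preceq(s,F)$, then the members of $s''$ beyond $s'$ satisfy the requirement for $F'$, hence for $F$. Pairs $(s,F_1),\dots,(s,F_n)$ with the same first coordinate have the lower bound $(s,F_1\cup\dots\cup F_n)$, and there are countably many $s$ because there are countably many clopen sets. So $\mathbb P$ is $\sigma$-centered. For $\alpha<\lambda$ the set $\{(s,F):\alpha\in F\}$ is dense,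 since $(s,F\cup\{\alpha\})\preceq(s,F)$. For $n\in\mathbb N$ the set $\{(s,F):|s|\ge n\}$ is dense, since by $(*)$ with $i=|s|$ any $(s,F)$ can be extended by one member, and this can be repeated. These are $|\lambda|<\mathfrak p$ dense sets; let $G$ be a filter meeting them.

The first coordinates of two elements of $G$ are initial segments of a common sequence, and their lengths are unbounded, so their union is a condition $q=(M_i)$. Fix $\alpha<\lambda$ and $(s,F)\in G$ with $\alpha\in F$. For $i\ge|s|$ take an element of $G$ whose first coordinate has length greater than $i$, and $(s'',F'')\in G$ below both it and $(s,F)$. Then $M_i=s''_i$ is bracketed by $p_\alpha$ above $i$. Hence $q\le p_\alpha$.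
\end{proof}

\subsection{The construction}\label{sec:construction}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A \emph{task} is a pair $(\bar O,\epsilon)$, where $\bar O$ is a sequence of open subsets of $P(\mathbb N)$ and $\epsilon\in\{0,1\}$ tells whether we work on $X$ or on $Y$. Enumerate the $\mathfrak c$ tasks as $(\bar O^\alpha,\epsilon_\alpha)$, $\alpha<\mathfrak c$. We define conditions $p_\alpha$, $\alpha<\mathfrak c$, with $p_\beta\le p_\alpha$ for $\alpha<\beta$.

\begin{itemize}
\item Let $p_0=(U_k)$. Then $p_0^\perp=p_0$, $\limsup p_0=[\mathbb N]^\infty$, and $\liminf p_0$ is the family of cofinite sets.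
\item If $\epsilon_\alpha=0$ and $\liminf p_\alpha\subseteq\limsup\bar O^\alpha$, let $p_{\alpha+1}=p_\alpha\wedge\bar n$, with $\bar n$ from Lemma~\ref{lem:step} for $p_\alpha$ and $\bar O^\alpha$. If $\epsilon_\alpha=1$ and $\liminf p_\alpha^\perp\subseteq\limsup\bar O^\alpha$, let $p_{\alpha+1}=(p_\alpha^\perp\wedge\bar n)^\perp$, with $\bar n$ from Lemma~\ref{lem:step} for $p_\alpha^\perp$ and $\bar O^\alpha$. Otherwise let $p_{\alpha+1}=p_\alpha$. In all cases $p_{\alpha+1}\le p_\alpha$, and by transitivity $p_{\alpha+1}$ is below all earlier conditions.
\item For a limit ordinal $\lambda<\mathfrak c$, we have $|\lambda|<\mathfrak c=\mathfrak p$; let $p_\lambda$ be given by Lemma~\ref{lem:limit}. This is the only use of the hypothesis $\mathfrak p=\mathfrak c$.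
\end{itemize}
By Lemma~\ref{lem:order} the dual sequence $(p_\alpha^\perp)$ is decreasing as well. Let
\[
X=\bigcap_{\alpha<\mathfrak c}\limsup p_\alpha,\qquad Y=\bigcap_{\alpha<\mathfrak c}\limsup p_\alpha^\perp .
\]
All promises are kept: for all $\alpha<\mathfrak c$,
\begin{equation}\label{eq:promise}
\liminf p_\alpha\subseteq X\subseteq\limsup p_\alpha,\qquad\liminf p_\alpha^\perp\subseteq Y\subseteq\limsup p_\alpha^\perp .
\end{equation}
Indeed, for $\beta<\mathfrak c$ and $\gamma=\max(\alpha,\beta)$, \eqref{eq:chain} gives $\liminf p_\alpha\subseteq\liminf p_\gamma\subseteq\limsup p_\gamma\subseteq\limsup p_\beta$, and the same chain holds for the duals.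

\emph{The union.} By \eqref{eq:promise} with $\alpha=0$, both $X$ and $Y$ consist of infinite sets and contain all cofinite sets; in particular they are infinite, hence sets of reals. By \eqref{eq:demorgan}, \eqref{eq:dual} and \eqref{eq:promise},
\[
X^\perp=\bigcup_{\alpha<\mathfrak c}(\limsup p_\alpha)^\perp=\bigcup_{\alpha<\mathfrak c}\liminf p_\alpha^\perp\subseteq Y .
\]
Lemma~\ref{lem:target} provides the required cover of $X\cup Y$.

\emph{The pieces.} We verify the criterion of Lemma~\ref{lem:traces}. Let $(V_k)$ be a large sequence in $X$. Write $V_k=O_k\cap X$ with $O_k$ open in $P(\mathbb N)$, let $\bar O=(O_k)$, and let $\alpha$ be such that the $\alpha$-th task is $(\bar O,0)$. The trace of $x\in X$ is $h_{\bar O}(x)$, so $\liminf p_\alpha\subseteq X\subseteq\limsup\bar O$ by \eqref{eq:promise}. Therefore $p_{\alpha+1}=p_\alpha\wedge\bar n$ as in Lemma~\ref{lem:step}, and since $X\subseteq\limsup p_{\alpha+1}$, the set $B$ of that lemma splits all traces. For a large sequence $(O_k\cap Y)$ in $Y$, let the $\alpha$-th task be $(\bar O,1)$. Then $\liminf p_\alpha^\perp\subseteq Y\subseteq\limsup\bar O$, so $p_{\alpha+1}^\perp=p_\alpha^\perp\wedge\bar n$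 as in Lemma~\ref{lem:step}, and $Y\subseteq\limsup p_{\alpha+1}^\perp$.
\end{proof}

The lower bounds in \eqref{eq:promise} do two jobs. They give $X^\perp\subseteq Y$, and they guarantee that a task is carried out whenever it is relevant, although $X$ and $Y$ are not yet known at stage $\alpha$.

\subsection{Menger counterexamples}

By Proposition~\ref{prop:D}, neither of the sets in Theorem~\ref{thm:A} is Hurewicz. They can, however, have the following weaker property. A space $X$ is \emph{Menger} if for every sequence $(\mathcal U_n)$ of open covers of $X$ there are finite $\mathcal F_n\subseteq\mathcal U_n$ such that $\bigcup_n\mathcal F_n$ covers $X$. The construction adapts because membership in infinitely many members of $p\wedge\bar n$ is enough for this conclusion.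

\begin{proposition}\label{prop:C}
Assume $\mathfrak p=\mathfrak c$. The sets $X$ and $Y$ in Theorem~\ref{thm:A} can be chosen to be Menger as well.
\end{proposition}

\begin{proof}
Let $p=(L_j)$ be a condition and let $(O^n_k)_{n,k\in\mathbb N}$ be open subsets of $P(\mathbb N)$ with $\liminf p\subseteq\bigcup_kO^n_k$ for each $n$. Lemma~\ref{lem:compact} with $G_m=\bigcup_{k\le m}O^n_k$ gives $F(n)>n$ such that $\bigcap_{n\le j<F(n)}L_j\subseteq\bigcup_{k\le F(n)}O^n_k$. Let $n_0=0$ and $n_{i+1}=F(n_i)$. The $i$-th member of $p\wedge\bar n$ is contained in $\bigcup_{k\le F(n_i)}O^{n_i}_k$, and therefore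
\begin{equation}\label{eq:menger}
\limsup(p\wedge\bar n)\subseteq\bigcup_n\bigcup_{k\le F(n)}O^n_k .
\end{equation}

Add to the tasks of Section~\ref{sec:construction} all pairs consisting of a double sequence $(O^n_k)$ of open sets and $\epsilon\in\{0,1\}$; there are still $\mathfrak c$ tasks. If the $\alpha$-th task is of the new kind, let $p=p_\alpha$ for $\epsilon=0$ and $p=p_\alpha^\perp$ for $\epsilon=1$. If $\liminf p\subseteq\bigcup_kO^n_k$ for all $n$, take $\bar n$ as above and let $p_{\alpha+1}$ be $p\wedge\bar n$ or $(p\wedge\bar n)^\perp$, respectively; otherwise let $p_{\alpha+1}=p_\alpha$. The sequence $(p_\alpha)$ is still decreasing and all old tasks still occur, so the proof of Theorem~\ref{thm:A} goes through without change.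

Let $(\mathcal U_n)$ be open covers of $X$. Passing to countable subcovers, we may write $\mathcal U_n=\{O^n_k\cap X:k\in\mathbb N\}$, with repetitions allowed and $O^n_k$ open in $P(\mathbb N)$. If the $\alpha$-th task is $((O^n_k),0)$, then $\liminf p_\alpha\subseteq X\subseteq\bigcup_kO^n_k$ for all $n$, so the task is carried out. By \eqref{eq:menger} and $X\subseteq\limsup p_{\alpha+1}$, the finite families $\mathcal F_n=\{O^n_k\cap X:k\le F(n)\}$ together cover $X$. For $Y$, use the task with $\epsilon=1$ and the second half of \eqref{eq:promise}.
\end{proof}

Consequently, if ZFC is consistent, then ``Hurewicz'' in Proposition~\ref{prop:D} cannot be weakened in ZFC to ``Menger'', not even to ``Menger and $\mathsf{Split}(\Lambda,\Lambda)$''.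

\section{Countable additivity when $\mathfrak u<\mathfrak g$}\label{sec:B}

\subsection{The idea}

Suppose that $(V_k)$ is a large sequence in $X$ such that no set splits all traces, and let
\begin{equation}\label{eq:calF}
\mathcal F=\{A\subseteq\mathbb N:h(x)\subseteq^*A\text{ for some }x\in X\}.
\end{equation}
This family is closed under almost supersets. For $A\subseteq\mathbb N$ there is a trace $h(x)$ that $A$ does not split, so $h(x)\setminus A$ or $h(x)\cap A$ is finite; that is, $A\in\mathcal F$ or $\mathbb N\setminus A\in\mathcal F$. Call a family $\mathcal F\subseteq P(\mathbb N)$ \emph{rich} if it has these two properties.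

Recall that an \emph{ultrafilter} on $\mathbb N$ is a family $\mathcal W$ of nonempty subsets of $\mathbb N$ that is closed under supersets and finite intersections and contains $A$ or $\mathbb N\setminus A$ for each $A$. It is \emph{nonprincipal} if it contains no finite set; then it contains all cofinite sets, and so it is rich.

Let $X=X_0\cup X_1$, where both pieces satisfy $\mathsf{Split}(\Lambda,\Lambda)$, and suppose for a moment that $\mathcal F$ contains an ultrafilter $\mathcal W$. Let $b_n$ split the traces of the points of $X_n$, and let $E_n$ be the one of $b_n$ and $\mathbb N\setminus b_n$ that is in $\mathcal W$. Then $E_0\cap E_1\in\mathcal W\subseteq\mathcal F$, so $h(x)\subseteq^*E_0\cap E_1$ for some $x$, say $x\in X_n$. But $h(x)\setminus E_n$ is infinite, a contradiction.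

Two things are missing. First, a rich family need not contain an ultrafilter. In Example~\ref{ex:pairs}, $\mathcal F=X_1\cup Y_1$; an ultrafilter contains one of the four residue classes modulo $4$, and none of them is in $X_1\cup Y_1$. But after regrouping by $\varphi(k)=\lfloor k/4\rfloor$, the family $\{E:\varphi^{-1}[E]\in\mathcal F\}$ consists of all infinite sets. Lemma~\ref{lem:capture} shows that under $\mathfrak u<\mathfrak g$ some regrouping always captures an ultrafilter. Second, for countably many pieces we need a replacement for $E_0\cap E_1$; this is Lemma~\ref{lem:ppoint}.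

\subsection{The cardinals $\mathfrak u$, $\mathfrak g$ and $\mathfrak d$}\label{sec:cardinals}

A \emph{base} of an ultrafilter $\mathcal R$ is a family $\mathcal B\subseteq\mathcal R$ such that each member of $\mathcal R$ contains a member of $\mathcal B$, and $\mathfrak u$ is the least size of a base of a nonprincipal ultrafilter on $\mathbb N$.

An \emph{interval partition} is a partition of $\mathbb N$ into finite nonempty intervals $I_0,I_1,\dots$, listed in increasing order. A family $\mathcal G\subseteq[\mathbb N]^\infty$ is \emph{groupwise dense} if
\begin{itemize}
\item[(G1)] every infinite almost subset of a member of $\mathcal G$ is in $\mathcal G$, and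
\item[(G2)] for each interval partition, some union of infinitely many of its intervals is in $\mathcal G$.
\end{itemize}
The cardinal $\mathfrak g$ is the least number of groupwise dense families with empty intersection. One may think of a groupwise dense family as a way of saying ``sparse enough''; fewer than $\mathfrak g$ such demands can be met by one set.

For $f,g\colon\mathbb N\to\mathbb N$ write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$. A family of functions is \emph{dominating} if every function is $\le^*$ some member of it, and $\mathfrak d$ is the least size of a dominating family.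

\begin{lemma}\label{lem:gd}
$\mathfrak g\le\mathfrak d$.
\end{lemma}

\begin{proof}
For $f\colon\mathbb N\to\mathbb N$ let $\mathcal G_f$ consist of the $Z\in[\mathbb N]^\infty$ such that $Z\cap[n,f(n)]=\emptyset$ for infinitely many $n$. If $Z'\setminus Z\subseteq[0,m)$, then $Z'\cap[n,f(n)]\subseteq Z\cap[n,f(n)]$ for $n\ge m$, which gives (G1). Given an interval partition $(I_n)$, choose $n_0<n_1<\cdots$ with $\min I_{n_{i+1}}>f(t_i)$, where $t_i=\max I_{n_i}+1$. Every element of $Z=\bigcup_iI_{n_i}$ that is at least $t_i$ is at least $\min I_{n_{i+1}}$, so $Z\cap[t_i,f(t_i)]=\emptyset$ for all $i$. This gives (G2).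

Let $\mathcal D$ be a dominating family of size $\mathfrak d$, and let $Z\in[\mathbb N]^\infty$. The function $n\mapsto\min(Z\setminus[0,n))$ is $\le^*f$ for some $f\in\mathcal D$. Then $Z$ meets $[n,f(n)]$ for almost all $n$, so $Z\notin\mathcal G_f$. Hence $\bigcap_{f\in\mathcal D}\mathcal G_f=\emptyset$.
\end{proof}

\subsection{Capturing an ultrafilter}

To apply $\mathfrak g$ we code regroupings by infinite sets. For $Z\in[\mathbb N]^\infty$ let $\varphi_Z(k)=|Z\cap[0,k]|$. If $z_0<z_1<\cdots$ are the elements of $Z$, the fibers of $\varphi_Z$ are $[0,z_0),[z_0,z_1),\dots$, so $\varphi_Z$ is finite-to-one, and for $k<l$,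
\begin{equation}\label{eq:fiber}
\varphi_Z(k)=\varphi_Z(l)\iff Z\cap(k,l]=\emptyset .
\end{equation}
For $B\subseteq\mathbb N$ let $\operatorname{sat}_Z(B)=\varphi_Z^{-1}[\varphi_Z[B]]$, the union of the fibers that meet $B$. The sparser $Z$ is, the longer the fibers and the larger the saturation; we want it large enough to belong to a given rich family.

\begin{lemma}\label{lem:dense}
If $\mathcal F$ is rich and $B\in[\mathbb N]^\infty$, then $\mathcal G_B=\{Z\in[\mathbb N]^\infty:\operatorname{sat}_Z(B)\in\mathcal F\}$ is groupwise dense.
\end{lemma}

\begin{proof}
(G1) Let $Z\in\mathcal G_B$ and let $Z'$ be infinite with $Z'\setminus Z\subseteq[0,m)$. Let $k\in\operatorname{sat}_Z(B)$, say $\varphi_Z(k)=\varphi_Z(l)$ with $l\in B$. If $k,l\ge m$, then the interval $(\min(k,l),\max(k,l)]$ misses $Z$ and lies above $m$, so it misses $Z'$; by \eqref{eq:fiber}, $\varphi_{Z'}(k)=\varphi_{Z'}(l)$ and $k\in\operatorname{sat}_{Z'}(B)$. Otherwise $k$ belongs to the finite set $\operatorname{sat}_Z([0,m))$. Thus $\operatorname{sat}_Z(B)\subseteq^*\operatorname{sat}_{Z'}(B)$, and $Z'\in\mathcal G_B$.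

(G2) If every gap of a union $Z$ of intervals contains a point of $B$, then $\operatorname{sat}_Z(B)$ almost contains $\mathbb N\setminus Z$. We cannot know that $\mathbb N\setminus Z\in\mathcal F$ for a given $Z$, but of two disjoint candidates one succeeds:
\begin{equation}\label{eq:two}
S_0\cap S_1=\emptyset\quad\Longrightarrow\quad\mathbb N\setminus S_0\in\mathcal F\ \text{ or }\ \mathbb N\setminus S_1\in\mathcal F .
\end{equation}
Indeed, if $\mathbb N\setminus S_0\notin\mathcal F$, then its subset $S_1$ is not in $\mathcal F$, and so $\mathbb N\setminus S_1\in\mathcal F$.

Let $(I_n)$ be an interval partition. As $B$ is infinite, there are $n_0<n_1<\cdots$ such that each $(\max I_{n_i},\min I_{n_{i+1}})$ meets $B$. Let $S_0$ and $S_1$ be the unions of the $I_{n_i}$ with $i$ even and with $i$ odd. By \eqref{eq:two}, one of them, call it $Z$, has $\mathbb N\setminus Z\in\mathcal F$. Let $k\notin Z$ with $k>\min Z$. Then $k$ lies in a gap $(\max I_{n_i},\min I_{n_{i+2}})$ between consecutive intervals that make up $Z$. This gap misses $Z$ and contains some $l\in B$, so $\varphi_Z(k)=\varphi_Z(l)$ by \eqref{eq:fiber}. Hence $\mathbb N\setminus Z\subseteq^*\operatorname{sat}_Z(B)$,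 and $Z\in\mathcal G_B$.
\end{proof}

So a single set $B$ can be regrouped into $\mathcal F$ in ZFC. The hypothesis $\mathfrak u<\mathfrak g$ allows us to do this for a whole base of an ultrafilter with one map.

\begin{lemma}\label{lem:capture}
Assume $\mathfrak u<\mathfrak g$, and let $\mathcal F$ be rich. There are a finite-to-one map $\varphi$ and a nonprincipal ultrafilter $\mathcal W$ with a base of size at most $\mathfrak u$ such that $\varphi^{-1}[E]\in\mathcal F$ for all $E\in\mathcal W$.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be a base of size $\mathfrak u$ of a nonprincipal ultrafilter $\mathcal R$; its members are infinite. By Lemma~\ref{lem:dense} and $|\mathcal B|<\mathfrak g$, there is $Z\in\bigcap_{B\in\mathcal B}\mathcal G_B$. Let $\varphi=\varphi_Z$ and $\mathcal W=\{E\subseteq\mathbb N:\varphi^{-1}[E]\in\mathcal R\}$. Preimages respect inclusions, intersections and complements, so $\mathcal W$ is an ultrafilter, and it is nonprincipal because preimages of finite sets are finite. For $B\in\mathcal B$ we have $\varphi[B]\in\mathcal W$, since $B\subseteq\varphi^{-1}[\varphi[B]]$. If $E\in\mathcal W$, choose $B\in\mathcal B$ with $B\subseteq\varphi^{-1}[E]$.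 Then $\varphi[B]\subseteq E$, which shows that $\{\varphi[B]:B\in\mathcal B\}$ is a base of $\mathcal W$; and $\operatorname{sat}_Z(B)\subseteq\varphi^{-1}[E]$, which shows that $\varphi^{-1}[E]\in\mathcal F$.
\end{proof}

\subsection{Countably many sets in an ultrafilter with a small base}

Countably many members of a nonprincipal ultrafilter may have empty intersection, as the sets $[n,\infty)$ do. For our purpose an almost subset of all of them suffices.

\begin{lemma}\label{lem:ppoint}
Let $\mathcal W$ be a nonprincipal ultrafilter with a base $\mathcal D$ of size less than $\mathfrak d$, and let $E_n\in\mathcal W$ for $n\in\mathbb N$. There is $C\in\mathcal W$ with $C\subseteq^*E_n$ for all $n$.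
\end{lemma}

\begin{proof}
Replacing $E_n$ by $E_0\cap\dots\cap E_n$, we may assume $E_0\supseteq E_1\supseteq\cdots$. We build $C$ from a finite piece of each $E_n$, and the pieces must be long enough for $C$ to meet every member of the base. For $D\in\mathcal D$ let $f_D(n)=\min\bigl((D\cap E_n)\setminus[0,n)\bigr)$, which is defined because $D\cap E_n\in\mathcal W$ is infinite. Fewer than $\mathfrak d$ functions are not dominating, so there is $g$ such that for each $D\in\mathcal D$, $f_D(n)<g(n)$ for infinitely many $n$. Let $C=\bigcup_n(E_n\cap[n,g(n)])$. If $f_D(n)<g(n)$, then $f_D(n)\in D\cap E_n\cap[n,g(n)]\subseteq D\cap C$. So $\mathbb N\setminus C$ contains no member of $\mathcal D$, hence is not in $\mathcal W$, and $C\in\mathcal W$. Since $E_m\subseteq E_n$ for $m\ge n$, the set $C\setminus E_n$ is contained in the finite set $\bigcup_{m<n}[m,g(m)]$.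
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

Let $X=\bigcup_nX_n$ be as in the theorem, and suppose that $X$ does not satisfy $\mathsf{Split}(\Lambda,\Lambda)$. By Lemma~\ref{lem:traces} there is a large sequence $(V_k)$ in $X$ such that no set splits all its traces $h(x)$. The family $\mathcal F$ of \eqref{eq:calF} is rich; take $\varphi$ and $\mathcal W$ from Lemma~\ref{lem:capture}.

Fix $n$ and regroup the large sequence $(V_k\cap X_n)$ by $\varphi$. By Lemmas~\ref{lem:regroup} and~\ref{lem:traces}, applied to $X_n$, some $b_n$ splits $\varphi[h(x)]$ for all $x\in X_n$. Let $E_n$ be the one of $b_n$ and $\mathbb N\setminus b_n$ that belongs to $\mathcal W$. Then $\varphi[h(x)]\setminus E_n$ is infinite for all $x\in X_n$.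

Since $\mathfrak u<\mathfrak g\le\mathfrak d$ by Lemma~\ref{lem:gd}, Lemma~\ref{lem:ppoint} gives $C\in\mathcal W$ with $C\subseteq^*E_n$ for all $n$. As $\varphi^{-1}[C]\in\mathcal F$, there is $x\in X$ with $h(x)\subseteq^*\varphi^{-1}[C]$. Let $n$ be such that $x\in X_n$. Then $\varphi[h(x)]\subseteq^*C\subseteq^*E_n$, a contradiction. \qed

\begin{remark}
For a finite union one takes $C$ to be the intersection of the finitely many sets $E_n$. Lemmas~\ref{lem:gd} and~\ref{lem:ppoint} are thus needed only for infinite unions, and not for Corollary~\ref{cor:indep}.
\end{remark}

\begin{thebibliography}{9}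

\bibitem{Bell}
M. Bell, \emph{On the combinatorial principle $P(\mathfrak c)$}, Fund. Math. \textbf{114} (1981).

\bibitem{Blass}
A. Blass, \emph{Combinatorial cardinal characteristics of the continuum}, Handbook of Set Theory.

\bibitem{BL}
Blass--Laflamme, J. Symb. Logic \textbf{54} (1989).

\bibitem{Tsaban}
Boaz Tsaban, \emph{The combinatorics of splittability}, arXiv:math/0212312 (2002).

\end{thebibliography}
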